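# Invariant random expansions of free amalgamation structures: exchangeability below growth $e^{n^{k+1}}$

## Homogeneous structures, transitivity and free amalgamation

All languages in these notes are relational, and "substructure" means induced substructure. The empty structure counts as a finite structure. Logarithms are natural, $\mathbb N$ is a countably infinite set of names for points, and $[r]=\{1,\dots,r\}$.

**Definition (age, homogeneity).** The *age* of a structure $\mathcal M$ is the class of finite structures that embed in $\mathcal M$. A countable structure $\mathcal M$ is *homogeneous* if every isomorphism between finite substructures of $\mathcal M$ extends to an automorphism of $\mathcal M$.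

We recall Fraïssé's theorem. Let $\mathcal A$ be a class of finite structures that is closed under isomorphism and substructures, has countably many members up to isomorphism, and has amalgamation (also over the empty structure). Then there is a countable homogeneous structure with age $\mathcal A$, unique up to isomorphism, called the Fraïssé limit of $\mathcal A$. If $\mathcal A$ has arbitrarily large members, the limit is infinite and we may take its domain to be $\mathbb N$. For example, the random graph is the Fraïssé limit of all finite graphs. More generally, for $K\ge 2$ the *generic $K$-uniform hypergraph* is the Fraïssé limit of all finite $K$-uniform hypergraphs, where the edge relation is a symmetric $K$-ary relation holding only on tuples with distinct entries.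

**Definition ($k$-transitivity, arity).** $\mathcal M$ is *$k$-transitive* if $\mathrm{Aut}(\mathcal M)$ acts transitively on the $k$-tuples of pairwise distinct elements. A language has *arity $>k$* if all its relation symbols have arity greater than $k$.

The generic $(k+1)$-uniform hypergraph is $k$-transitive: $k$ points span no edges, so any bijection between two $k$-sets is an isomorphism, and homogeneity extends it. It is not $(k+1)$-transitive, since some $(k+1)$-sets are edges and others are not. Its language has arity $k+1>k$.

**Definition (free amalgamation).** Let $A$ be a substructure of both $B_1$ and $B_2$, with domains arranged so that $B_1\cap B_2=A$. The *free amalgam* of $B_1$ and $B_2$ over $A$ is the structure on $B_1\cup B_2$ in which $B_1$ and $B_2$ are substructures and a tuple satisfies a relation only if it lies entirely in $B_1$ and satisfies it there, or lies entirely in $B_2$ and satisfies it there. A class *has free amalgamation* if it contains the free amalgam of $B_1,B_2$ over $A$ whenever it contains $A,B_1,B_2$; the case $A=\emptyset$ (disjoint union) is included.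

For graphs, the free amalgam is the union with no new edges. Here is an example with a constraint, which will return later. A *red-blue graph* is a graph in which every edge is colored red or blue (two disjoint symmetric irreflexive binary relations). Let $\mathcal A^{\rm rb}$ be the class of finite red-blue graphs with no red triangle. In a free amalgam no pair $u\in B_1\setminus A$, $v\in B_2\setminus A$ is joined, so a red triangle would lie inside $B_1$ or inside $B_2$; hence $\mathcal A^{\rm rb}$ has free amalgamation. There is only one one-point structure up to isomorphism, so the Fraïssé limit is $1$-transitive, in a language of arity $2$. In contrast, finite linear orders do not have free amalgamation: the free amalgam of two points over $\emptyset$ leaves them incomparable.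

**Definition (irreducible).** A structure $D$ is *irreducible* if any two distinct elements of $D$ lie in a common tuple satisfying a relation.

An irreducible graph is a complete graph. For hypergraphs, irreducible is weaker than complete. On a $4$-set $\{1,2,3,4\}$, the $3$-uniform hypergraph with edges $123,124$ is not irreducible, since $3,4$ are in no common edge. With edges $123,124,134$ it is irreducible.

**Definition (support, pullback).** The *support* of a tuple is its set of entries; a tuple is *constant* if its support has one element. For a structure $D$ and an injection $e:[r]\to\mathrm{dom}(D)$, the *pullback* $D^e$ is the structure on $[r]$ with $D^e\models R(\bar y)$ iff $D\models R(e(\bar y))$.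

If $D$ is the graph on $\{a,b,c\}$ with the single edge $ab$, then the injection $1\mapsto a,\,2\mapsto c$ pulls $D$ back to two non-adjacent points, and $1\mapsto b,\,2\mapsto a$ pulls it back to an edge.

## Random expansions, exchangeability and labelled growth

Let $\mathcal M$ be homogeneous with domain $\mathbb N$ in a language $\mathcal L$, and let $\mathcal L'$ be a relational language disjoint from $\mathcal L$. A permutation $\sigma$ of $\mathbb N$ acts on $\mathcal L'$-structures $\mathcal N$ on $\mathbb N$ by $\sigma\mathcal N\models R(\sigma\bar x)$ iff $\mathcal N\models R(\bar x)$. Random structures are measured by the $\sigma$-algebra generated by the events "$\mathcal N\models R(\bar x)$", and events are considered modulo null sets.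

**Definition (hereditary class, labelled growth).** A class $\mathcal C'$ of finite $\mathcal L'$-structures is *hereditary* if it is closed under isomorphism and substructures. We write $\mathcal C'_n$ for the set of members with domain $[n]$, and $\mathcal C'_V$ for those with domain a finite set $V$. The *labelled growth rate* is $n\mapsto|\mathcal C'_n|$.

Finite sets with one unary predicate have $|\mathcal C'_n|=2^n$; finite linear orders have $|\mathcal C'_n|=n!\le e^{n\log n}$; finite $(k+1)$-uniform hypergraphs have $|\mathcal C'_n|=2^{\binom n{k+1}}=e^{O(n^{k+1})}$.

**Definition (expansion, exchangeable).** An *expansion of $\mathcal M$ by $\mathcal C'$* is an $\mathrm{Aut}(\mathcal M)$-invariant probability measure on the space of $\mathcal L'$-structures on $\mathbb N$ with age contained in $\mathcal C'$. Equivalently, it is a random $\mathcal L'$-structure $\mathcal N$ on $\mathbb N$ such that almost surely every finite substructure of $\mathcal N$ lies in $\mathcal C'$, and the law of $\mathcal N$ is invariant under $\mathrm{Aut}(\mathcal M)$. It is *exchangeable* if its law is invariant under the group $S_\infty$ of all permutations of $\mathbb N$.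

Coloring the points of $\mathbb N$ by independent fair coins is an exchangeable expansion of every $\mathcal M$, and so is ordering the points by independent uniform labels from $[0,1]$. If $\mathcal M$ is the random graph and $\mathcal N$ is a copy of $\mathcal M$ with the edge relation renamed (a Dirac measure), then $\mathcal N$ is an expansion, but it is not exchangeable: the probability that two given points are joined in $\mathcal N$ is $1$ for edges of $\mathcal M$ and $0$ for non-edges.

## Does growth below $e^{n^{k+1}}$ force exchangeability?

An expansion may use $\mathcal M$ in its recipe. The last example did, and it needed a class $\mathcal C'$ rich enough to carry a copy of $\mathcal M$. If $\mathcal C'$ has few members of each size, perhaps there is no room to record anything about $\mathcal M$. The following question comes from Samuel Braunfeld, Colin Jahel, Paolo Marimon, "When invariance implies exchangeability (and applications to invariant Keisler measures)", arXiv:2408.08370 (2024).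

*Suppose that $\mathcal M$ is a $k$-transitive homogeneous structure in a language of arity $>k$ whose age has free amalgamation. Is every expansion by a hereditary class with labelled growth rate $O(e^{n^{k+\delta}})$ for every $\delta>0$ exchangeable?*

Free amalgamation cannot be dropped. The order $(\mathbb Q,<)$ is homogeneous, $1$-transitive and in a language of arity $2$. Its own order, renamed, is an expansion by finite linear orders, with growth $n!\le e^{n\log n}=O(e^{n^{1+\delta}})$ for every $\delta>0$. It is not exchangeable, since $a<b$ has probability $1$ for some pairs and $0$ for others.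

The answer to the question is yes, and one exponent below $k+1$ suffices. From here on $\mathcal A$ is the age of $\mathcal M$, $\mathcal A_r$ is the set of members of $\mathcal A$ with domain $[r]$, and $k\ge1$ unless stated otherwise. If $\mathcal C'_n$ is infinite, $\log|\mathcal C_n'|=\infty$. If an expansion exists, then $\mathcal C'_n\ne\emptyset$ for all $n$; if none exists there is nothing to prove.

**Theorem A.** Let $\mathcal M$ be $k$-transitive homogeneous, in a language of arity $>k$, with free amalgamation. Suppose that for every $C>0$
$$\liminf_{n\to\infty}\ \frac{\log|\mathcal C'_n|}{n^{k+1}e^{-C\sqrt{\log n}}}=0. \tag{1}$$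
Then every expansion of $\mathcal M$ by $\mathcal C'$ is exchangeable. In particular this holds if $|\mathcal C'_n|=O(e^{n^{k+\delta}})$ for a single $\delta<1$, and it holds if, for some fixed $\delta>0$, $\log|\mathcal C'_n|\le n^{k+1-\delta}$ for infinitely many $n$.

**Theorem B.** If $k\in\{1,2\}$, or if $\mathcal A$ is closed under deleting all relations holding on tuples with a given non-singleton support, then (1) can be weakened to $\liminf_n\log|\mathcal C'_n|/n^{k+1}=0$. For every $k\ge1$ there are $\mathcal M$ as in Theorem A and $\mathcal C'$ with growth $e^{O(n^{k+1})}$ having a non-exchangeable expansion. So $e^{o(n^{k+1})}$ is the sharp order for $k\le2$.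

**Theorem C.** For every $k\ge3$ there are $\mathcal M$ as in Theorem A (with one $(k+1)$-ary relation) and $\mathcal C'$ with $\log|\mathcal C'_n|=o(n^{k+1})$ having a non-exchangeable expansion. So for $k\ge3$, $e^{o(n^{k+1})}$ does not suffice in general, and Theorem A is optimal up to a factor $n^{o(1)}$ in $\log|\mathcal C_n'|$.

The factor in the last sentence is $e^{C\sqrt{\log n}}=n^{C/\sqrt{\log n}}=n^{o(1)}$.

The deletion condition in Theorem B says: if $B\in\mathcal A$ and $W\subseteq\mathrm{dom}(B)$ has at least two elements, then making all relations false on the tuples with support exactly $W$ gives another member of $\mathcal A$. The class of all finite $(k+1)$-uniform hypergraphs satisfies it, since one simply erases an edge.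

## Random subsets of the random graph, by hand

Let $\mathcal M$ be the random graph, so $k=1$, and let $\mathcal C'$ be the class of finite sets with one unary predicate. An expansion is a random set $\mathcal N\subseteq\mathbb N$ with $\mathrm{Aut}(\mathcal M)$-invariant law. Here $|\mathcal C'_n|=2^n$.

For one point there is nothing to do: by $1$-transitivity $\Pr(a\in\mathcal N)$ does not depend on $a$. For two points, let $p_1=\Pr(a,b\in\mathcal N)$ when $ab$ is an edge and $p_0=\Pr(a,b\in\mathcal N)$ when it is not. By homogeneity these are well defined. We show $p_1=p_0$.

Let $U$ have $m$ elements. For $\omega\in\{0,1\}^{U\times U}$ let $D_\omega$ be the bipartite graph on $\{1,2\}\times U$ in which $(1,x)$ and $(2,y)$ are joined iff $\omega(x,y)=1$. It embeds in $\mathcal M$; let $X_\omega\subseteq\{1,2\}\times U$ be the random set obtained by pulling $\mathcal N$ back along an embedding. For a set $X\subseteq\{1,2\}\times U$ put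
$$Z(\omega,X)=\sum_{x,y\in U}(2\omega(x,y)-1)\,\mathbf 1[(1,x)\in X,\ (2,y)\in X].$$
For fixed $\omega$ the expectation of $Z(\omega,X_\omega)$ is $\sum_{x,y}(2\omega(x,y)-1)p_{\omega(x,y)}$. Averaging over a uniform $\omega$ gives $m^2(p_1-p_0)/2$. On the other hand $X_\omega$ is one of only $2^{2m}$ sets, and for each fixed $X$ the quantity $Z(\omega,X)$ is a sum of at most $m^2$ independent signs, so $\mathbb E_\omega e^{\lambda Z(\omega,X)}\le(\cosh\lambda)^{m^2}\le e^{\lambda^2m^2/2}$. By Jensen's inequality, with $\lambda=m^{-1/2}$,
$$\frac{m^2(p_1-p_0)}2\le\mathbb E_\omega\max_XZ(\omega,X)\le\frac1\lambda\log\Big(\sum_X\mathbb E_\omega e^{\lambda Z(\omega,X)}\Big)\le\frac{2m\log2}\lambda+\frac{\lambda m^2}2\le2m^{3/2}.$$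
So $p_1-p_0\le4/\sqrt m$ for every $m$, that is, $p_1\le p_0$. Replacing $Z$ by $-Z$ gives $p_0\le p_1$.

The mechanism is this: $\omega$ carries $m^2$ free bits, the random set can take only $2^{O(m)}$ values, and so it cannot correlate with most of the bits. In general we want as many freely choosable copies of $B_0$ or $B_1$ as possible inside one $n$-point member of $\mathcal A$, where $B_0,B_1\in\mathcal A_r$ are given.

## Related tuples have either one or at least $k+1$ entries

Let $\mathcal M$ be as in Theorem A. The relations may hold on tuples with repeated entries, so we first find out which supports are possible.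

**Lemma 1.** (i) For each $R\in\mathcal L$, $R(x,\dots,x)$ holds in $\mathcal M$ for all $x$ or for no $x$. (ii) If a non-constant tuple of $\mathcal M$ satisfies a relation of $\mathcal L$, its support has size at least $k+1$. (iii) $|\mathcal A_r|=1$ for $1\le r\le k$.

*Proof.* Since $\mathcal M$ is infinite, any $j$-tuple of distinct elements with $1\le j\le k$ extends to a $k$-tuple of distinct elements, so $\mathcal M$ is $j$-transitive. Taking $j=1$ gives (i). A member of $\mathcal A_r$ is a pullback $\mathcal M^a$ along an injection $a:[r]\to\mathbb N$; for $r\le k$ all injections are conjugate under $\mathrm{Aut}(\mathcal M)$, so all these pullbacks are equal, which is (iii).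

For (ii), suppose a tuple with support $\{a_1,\dots,a_j\}$, $2\le j\le k$, satisfies $R$. By $j$-transitivity the correspondingly indexed tuple on any distinct $b_1,\dots,b_j$ satisfies $R$. Now consider the free amalgam of $\mathcal M|_{\{a_1,a_3,\dots,a_j\}}$ and $\mathcal M|_{\{a_2,a_3,\dots,a_j\}}$ over $\mathcal M|_{\{a_3,\dots,a_j\}}$. It is in $\mathcal A$, so it embeds in $\mathcal M$, with images $b_1,\dots,b_j$ of $a_1,\dots,a_j$. No related tuple of the amalgam contains both $a_1$ and $a_2$, so the correspondingly indexed tuple on $b_1,\dots,b_j$, which contains $b_1$ and $b_2$, does not satisfy $R$. This is a contradiction. $\square$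

For instance, with $k=2$ and a ternary $R$, no triple $(x,x,y)$ with $x\ne y$ satisfies $R$. Since members of $\mathcal A$ embed in $\mathcal M$, Lemma 1 applies to tuples in members of $\mathcal A$.

The next lemma says that membership in $\mathcal A$ only has to be tested on irreducible pieces.

**Lemma 2.** If a finite $\mathcal L$-structure $D$ is not in $\mathcal A$, it has an irreducible substructure not in $\mathcal A$.

*Proof.* Let $D'$ be a substructure of $D$ not in $\mathcal A$ with as few elements as possible. Suppose $u\ne v$ in $D'$ lie in no common related tuple. Then every related tuple of $D'$ lies in $D'\setminus u$ or in $D'\setminus v$, so $D'$ is the free amalgam of $D'\setminus u$ and $D'\setminus v$ over $D'\setminus\{u,v\}$. These three are in $\mathcal A$ by minimality, so $D'\in\mathcal A$, a contradiction. $\square$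

## The finite laws $\mu_B$

The purpose of this section is to replace exchangeability by an equality between probability measures on finite sets.

Let $\mathcal N$ be an expansion of $\mathcal M$ by $\mathcal C'$. Under each of our growth hypotheses, $|\mathcal C'_n|<\infty$ for infinitely many $n$. Given an injection $a:[r]\to\mathbb N$, choose $n\ge r$ with $|\mathcal C'_n|<\infty$ and extend $a$ to an injection $a':[n]\to\mathbb N$. Almost surely $\mathcal N^{a'}\in\mathcal C'_n$, so $\mathcal N^a$ lies in the finite set of restrictions to $[r]$ of members of $\mathcal C'_n$. Finitely many structures are told apart by finitely many atomic formulas, so the law of $\mathcal N^a$ is a probability measure on a finite set, and it gives every structure $Y$ on $[r]$ outside that set probability $0$. Any finite collection of atomic events for $\mathcal N$ concerns finitely many points, which lie in the image of some $a$. Finite intersections of atomic events and their complements form a $\pi$-system generating the $\sigma$-algebra, so the laws of all the $\mathcal N^a$ determine the law of $\mathcal N$.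

**Lemma 3.** The law of $\mathcal N^a$ depends only on $B:=\mathcal M^a$; call it $\mu_B$. If for every $r$ all $\mu_B$ $(B\in\mathcal A_r)$ coincide, then $\mathcal N$ is exchangeable.

*Proof.* If $\mathcal M^a=\mathcal M^b$, then $a(i)\mapsto b(i)$ is an isomorphism of finite substructures, so it extends to some $g\in\mathrm{Aut}(\mathcal M)$, and $ga=b$. By the definition of the action, $\mathcal N^a=(g\mathcal N)^{ga}=(g\mathcal N)^b$. Since $g\mathcal N$ has the law of $\mathcal N$, the laws of $\mathcal N^a$ and $\mathcal N^b$ agree.

Let $\sigma\in S_\infty$. Then $(\sigma\mathcal N)^a=\mathcal N^{\sigma^{-1}a}$ has law $\mu_{\mathcal M^{\sigma^{-1}a}}$. If all $\mu_B$ with $B\in\mathcal A_r$ coincide, this is the law of $\mathcal N^a$, for every $a$. So $\sigma\mathcal N$ and $\mathcal N$ have the same law. $\square$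

We also need to look at $\mathcal N$ through larger finite windows. For $D\in\mathcal A$ with finite domain $V$, fix an embedding $f:D\to\mathcal M$ and put $X_D=\mathcal N^f$, the random $\mathcal L'$-structure on $V$ obtained by pulling back along $f$. Almost surely $X_D\in\mathcal C'_V$. For an injection $e:[r]\to V$ we have $(X_D)^e=\mathcal N^{fe}$ and $\mathcal M^{fe}=D^e$, so $(X_D)^e$ has law $\mu_{D^e}$.

## Few structures cannot follow many free bits

This is the computation of the random-graph example in general form. It converts a supply of freely choosable copies into a bound on $\mu_{B_1}-\mu_{B_0}$.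

**Lemma 4.** Let $B_0,B_1\in\mathcal A_r$, $|V|=n$, and let $(e_\tau)_{\tau\in T}$ be a finite nonempty family of injections $[r]\to V$. Suppose that for every $\omega\in\{0,1\}^T$ there is $D_\omega\in\mathcal A$ with domain $V$ and $(D_\omega)^{e_\tau}=B_{\omega(\tau)}$ for all $\tau\in T$. Then for every $\mathcal L'$-structure $Y$ on $[r]$,
$$|\mu_{B_1}(Y)-\mu_{B_0}(Y)|\le2\sqrt{2\log|\mathcal C'_n|/|T|}. \tag{2}$$

*Proof.* Assume $K:=|\mathcal C'_n|<\infty$; otherwise there is nothing to show. Let $p_i=\mu_{B_i}(Y)$. For $X\in\mathcal C'_V$ let $x_\tau(X)=1$ if $X^{e_\tau}=Y$ and $x_\tau(X)=0$ otherwise, and put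
$$Z(\omega,X)=\sum_{\tau\in T}(2\omega(\tau)-1)\,x_\tau(X).$$

**Step 1: the mean of $Z$.** We compute what $Z$ measures. For fixed $\omega$, $(X_{D_\omega})^{e_\tau}$ has law $\mu_{B_{\omega(\tau)}}$, so $\mathbb E\,Z(\omega,X_{D_\omega})=\sum_\tau(2\omega(\tau)-1)p_{\omega(\tau)}$. Let $\omega$ be uniform on $\{0,1\}^T$. Each summand averages to $\frac12p_1-\frac12p_0$, so the average over $\omega$ is $|T|(p_1-p_0)/2$.

**Step 2: an upper bound for $Z$.** We use that there are few structures. Almost surely $Z(\omega,X_{D_\omega})\le\max_{X\in\mathcal C'_V}Z(\omega,X)$. For $\lambda>0$, Jensen's inequality and $\cosh t\le e^{t^2/2}$ (compare power series) give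
$$\exp\Big(\lambda\,\mathbb E_\omega\max_XZ(\omega,X)\Big)\le\sum_{X\in\mathcal C'_V}\mathbb E_\omega e^{\lambda Z(\omega,X)}=\sum_X\prod_\tau\cosh(\lambda x_\tau(X))\le Ke^{\lambda^2|T|/2}.$$

**Step 3: choice of $\lambda$.** Combining the two steps, $|T|(p_1-p_0)/2\le\frac{\log K}\lambda+\frac{\lambda|T|}2$, that is, $p_1-p_0\le\frac{2\log K}{\lambda|T|}+\lambda$. If $K>1$, take $\lambda=\sqrt{2\log K/|T|}$, which makes both terms equal and gives $p_1-p_0\le2\sqrt{2\log K/|T|}$. If $K=1$, let $\lambda\to0$. The hypothesis is symmetric under exchanging $B_0$ and $B_1$ (replace $\omega$ by $1-\omega$), so the same bound holds for $p_0-p_1$. $\square$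

**Remark (the case $k=0$).** Neither Lemma 3 nor Lemma 4 used $k\ge1$. For $k=0$, take $m=\lfloor n/r\rfloor$ disjoint copies, each of $B_0$ or of $B_1$ as we please, and pad with further points to $n$ points. The disjoint union is an iterated free amalgam over $\emptyset$, hence in $\mathcal A$. Lemma 4 with $|T|=m$ shows that $\log|\mathcal C'_n|=o(n)$ suffices for exchangeability.

## Overlapping copies and an unwanted red triangle

For $k\ge1$, disjoint copies still give only $|T|\approx n/r$, whereas the question allows $\log|\mathcal C'_n|$ to be larger than $n^k$. So the copies must overlap. We arrange them in a partite way: $U$ is a set with $r|U|\le n$, and a vector $\tau\in U^r$ gives the injection $e_\tau(i)=(i,\tau_i)$ into $[r]\times U$.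

Two copies that share at most $k$ points do not conflict, because by Lemma 1 the only relations on at most $k$ points are the forced constant ones. So a sensible first attempt is to take $E\subseteq U^r$ in which distinct vectors agree in at most $k$ coordinates. Such a set has at most $|U|^{k+1}$ elements, since the first $k+1$ coordinates determine the vector. When this maximum is attained, we get $|T|$ of order $n^{k+1}$, exactly what we would like.

The attempt stops at the requirement $D_\omega\in\mathcal A$: the copies fit together, but their union may contain a forbidden structure that lies in no single copy. Take $k=1$, $r=3$ and the class $\mathcal A^{\rm rb}$ of red-blue graphs with no red triangle. Let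
$$B_1:\ 13\text{ blue},\ 12,23\text{ red};\qquad B_0:\ 12\text{ blue},\ 13,23\text{ red}.$$
Both are in $\mathcal A^{\rm rb}$. Let $U=\mathbb Z/q$ with $q\ge2$ and $E=\{(x,y,x+y):x,y\in U\}$. Two distinct vectors of $E$ agree in at most one coordinate, and $|E|=|U|^2$. Choose $x,y,z$ with $z\ne x+y$. The three pairs among the points $(1,x),(2,y),(3,z)$ lie in the copies given by
$$(x,y,x+y),\qquad(x,z-x,z),\qquad(z-y,y,z),$$
and these are three different vectors. Let $\omega$ equal $1$ on the first and $0$ on the second. Then the pair $(1,x),(2,y)$ is red, because $12$ is red in $B_1$; the pair $(1,x),(3,z)$ is red, because $13$ is red in $B_0$; the pair $(2,y),(3,z)$ is red in either case. So any structure with the prescribed pullbacks contains a red triangle and is not in $\mathcal A^{\rm rb}$.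

What went wrong is precise: the set $S=\{(1,x),(2,y),(3,z)\}$ is covered pair by pair by the copies, but is contained in none of them. By Lemma 2, forbidding such sets is all that we need.

## Assembling copies without new irreducible pieces

Let $r\ge k+1$, let $U$ be a finite set with $r|U|\le n$, and let $V\supseteq[r]\times U$ with $|V|=n$. Let $(e_\tau)_{\tau\in T}$ be maps $[r]\to[r]\times U$ with $e_\tau(i)\in\{i\}\times U$; they are injective. Let $B_0,B_1\in\mathcal A_r$.

**Lemma 5.** Assume:

- $(\alpha)$ if $\tau\ne\tau'$, $\bar y$ is a non-constant tuple from $[r]$, $e_\tau(\bar y)=e_{\tau'}(\bar y)$, and $R(\bar y)$ holds in $B_0$ or in $B_1$, then $R(\bar y)$ holds in both;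
- $(\beta)$ if $S\subseteq V$, $|S|\ge2$, and any two distinct elements of $S$ lie in some $\mathrm{im}(e_\tau)$ with $|\mathrm{im}(e_\tau)\cap S|\ge k+1$, then $S\subseteq\mathrm{im}(e_\tau)$ for some $\tau\in T$.

Then structures $D_\omega$ as required in Lemma 4 exist.

*Proof.* **Step 1: definition of $D_\omega$.** We put in the relations of the copies and nothing else. On $V$, a constant tuple satisfies $R$ iff constant tuples of $\mathcal M$ do (Lemma 1(i)). A non-constant tuple $\bar x$ satisfies $R$ iff $\bar x=e_\tau(\bar y)$ for some $\tau$ and $\bar y$ with $B_{\omega(\tau)}\models R(\bar y)$.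

**Step 2: the copies are right.** We check $(D_\omega)^{e_\tau}=B_{\omega(\tau)}$. For constant tuples this is clear. If $B_{\omega(\tau)}\models R(\bar y)$ with $\bar y$ non-constant, then $D_\omega\models R(e_\tau(\bar y))$ by definition. Conversely, let a non-constant $e_\tau(\bar y)$ satisfy $R$ in $D_\omega$. Then $e_\tau(\bar y)=e_{\tau'}(\bar y')$ with $B_{\omega(\tau')}\models R(\bar y')$. Comparing first coordinates gives $\bar y=\bar y'$. If $\tau=\tau'$ we are done. Otherwise $(\alpha)$ says that $R(\bar y)$ holds in both $B_0$ and $B_1$, in particular in $B_{\omega(\tau)}$.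

**Step 3: $D_\omega\in\mathcal A$.** This is where $(\beta)$ excludes the accident of the red triangle. Suppose $D_\omega\notin\mathcal A$. By Lemma 2 there is $S\subseteq V$ such that $D_\omega|_S$ is irreducible and not in $\mathcal A$. One-point substructures of $D_\omega$ are in $\mathcal A$, so $|S|\ge2$. Any two distinct elements of $S$ lie in a related tuple inside $S$, necessarily non-constant. This tuple is $e_\tau(\bar y)$ with $\bar y$ related in $B_{\omega(\tau)}\in\mathcal A$, so by Lemma 1(ii) its support has size at least $k+1$. Thus the two elements lie in $\mathrm{im}(e_\tau)$ and $|\mathrm{im}(e_\tau)\cap S|\ge k+1$. This is the hypothesis of $(\beta)$, so $S\subseteq\mathrm{im}(e_\tau)$ for some $\tau\in T$. By Step 2, $D_\omega|_S$ is isomorphic to a substructure of $B_{\omega(\tau)}\in\mathcal A$, a contradiction. $\square$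

## Polynomial curves with prescribed inner products

We need a set $E\subseteq U^r$ of almost maximal size for which $(\beta)$ holds. Here is the idea in the smallest case $k=1$, $r=3$. Let $U$ be a box in $\mathbb Z^d$, and take vectors $(P(1),P(2),P(3))$ with $P$ a polynomial of degree at most $1$, that is, triples with $e_1-2e_2+e_3=0$. Suppose $s=(s_1,s_2,s_3)$ is covered pair by pair. We want to conclude $s_1-2s_2+s_3=0$, and
$$|s_1-2s_2+s_3|^2=|s_1|^2+4|s_2|^2+|s_3|^2-4\langle s_1,s_2\rangle-4\langle s_2,s_3\rangle+2\langle s_1,s_3\rangle.$$
Every term involves only one or two of the points. If all vectors in $E$ have the *same* inner products $\langle e_i,e_j\rangle$, then $s$, being covered pair by pair, has these inner products too, so the right side has the same value as for an element of $E$, namely $0$. Collinearity is thus detected by pairs. Fixing the inner products costs a pigeonhole step, and the loss is small if the dimension $d$ is chosen well.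

**Lemma 6.** Let $r\ge k+1$. There is $C=C(k,r)$ such that for all large $n$ there are a set $U$ with $r|U|\le n$ and $E\subseteq U^r$ with $|E|\ge n^{k+1}e^{-C\sqrt{\log n}}$ satisfying:

- (a) distinct elements of $E$ agree in at most $k$ coordinates;
- (b) if $I\subseteq[r]$ and $s\in U^I$ are such that for all $i\ne j$ in $I$ some $e\in E$ has $e_i=s_i$, $e_j=s_j$, and moreover some $e\in E$ agrees with $s$ in at least $k+1$ coordinates of $I$, then some $e\in E$ agrees with $s$ on all of $I$.

*Proof.* **Step 1: construction.** We build $E$ for general parameters $q,d$. Let $d\ge1$, $c=(k+1)r^k$, $q\ge c$, $U=\{0,\dots,q-1\}^d\subset\mathbb Z^d$ and $Q=\lfloor q/c\rfloor\ge1$. Consider all polynomials $P=\sum_{j=0}^kc_jx^j$ with coefficients $c_j\in\{0,\dots,Q-1\}^d$; there are $Q^{d(k+1)}$ of them. For $i\in[r]$ each coordinate of $P(i)$ is at least $0$ and at most $(k+1)r^k(Q-1)=c(Q-1)<q$. So $e_P:=(P(1),\dots,P(r))\in U^r$. Since $r\ge k+1$, a polynomial of degree at most $k$ is determined by its values on $[r]$, so $P\mapsto e_P$ is injective. The Gram matrix $(\langle P(i),P(j)\rangle)_{i,j\in[r]}$ has entries in $\{0,\dots,d(q-1)^2\}$, and $d(q-1)^2+1\le dq^2$,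 so it takes at most $(dq^2)^{r^2}$ values. Let $E$ be the set of $e_P$ whose Gram matrix is the most frequent one, $G$. Then
$$|E|\ge Q^{d(k+1)}(dq^2)^{-r^2}. \tag{3}$$

**Step 2: property (a).** If $e_P$ and $e_{P'}$ agree in $k+1$ coordinates, then $P$ and $P'$, of degree at most $k$, agree at $k+1$ points, so $P=P'$.

**Step 3: property (b).** We show that the pairwise information forces $s$ onto the curve of $e$. Let $e\in E$ agree with $s$ on $J\subseteq I$ with $|J|=k+1$, and let $l\in I\setminus J$; if there is no such $l$ we are done. By Lagrange interpolation there are rational numbers $\lambda_j$ $(j\in J)$ with $p(l)=\sum_{j\in J}\lambda_jp(j)$ for all $p$ of degree at most $k$; this holds coordinatewise for vector-valued polynomials. For $a\ne b$ in $I$, some $e'\in E$ has $e'_a=s_a$, $e'_b=s_b$, so $\langle s_a,s_b\rangle=G_{ab}$. The same holds for $a=b$: since $|I|\ge k+1\ge2$, there is some $b\neq a$ in $I$, and the $e'$ for the pair $a,b$ gives $|s_a|^2=G_{aa}$. Expanding the square,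
$$\Big|s_l-\sum_{j\in J}\lambda_js_j\Big|^2$$
is an expression in the numbers $\langle s_a,s_b\rangle=G_{ab}$ with $a,b\in J\cup\{l\}$. Since also $\langle e_a,e_b\rangle=G_{ab}$, it equals the same expression for $e$, which is $\big|e_l-\sum_{j\in J}\lambda_je_j\big|^2=0$. Hence
$$s_l=\sum_{j\in J}\lambda_js_j=\sum_{j\in J}\lambda_je_j=e_l.$$
As $l$ was arbitrary, $e$ agrees with $s$ on $I$.

**Step 4: size.** We choose $d$ to balance the two losses in (3): replacing $q$ by $Q$ costs a constant to the power $d$, and the pigeonhole costs a power of $q$. Let $m=\lfloor n/r\rfloor$, $L=\sqrt{\log m}$, $d=\lceil L\rceil$ and $q=\lfloor m^{1/d}\rfloor$. Then $r|U|=rq^d\le rm\le n$. Since $L\le d\le L+1$ and $L^2/(L+1)\ge(L^2-1)/(L+1)=L-1$, we have $e^{L-1}\le m^{1/d}=e^{L^2/d}\le e^L$. So $m^{1/d}\to\infty$, and for large $n$ we have $q\ge c$, $q\ge\frac12m^{1/d}$, $Q\ge q/(2c)\ge m^{1/d}/(4c)$ and $q\le e^L$. By (3),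
$$|E|\ge m^{k+1}(4c)^{-d(k+1)}d^{-r^2}e^{-2r^2L}.$$
Now $m\ge n/(2r)$, $d\le L+1$, $\log d\le d-1\le L$ and $L\le\sqrt{\log n}$; also $1\le\sqrt{\log n}$ for $n\ge3$. So the right side is at least $n^{k+1}e^{-C\sqrt{\log n}}$ with, for instance, $C=(k+1)\log(2r)+2(k+1)\log(4c)+3r^2$. $\square$

## Proof of Theorem A

By Lemma 3 it suffices to show $\mu_{B_0}=\mu_{B_1}$ for all $B_0,B_1\in\mathcal A_r$ and all $r$. For $r\le k$ this is Lemma 1(iii). Let $r\ge k+1$. For large $n$ take $U,E$ from Lemma 6 and a set $V\supseteq[r]\times U$ with $|V|=n$. Let $T=E$, which is nonempty by its size, and $e_\tau(i)=(i,\tau_i)$ for $\tau\in E$.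

**Step 1: condition $(\alpha)$.** We check that it is vacuous. Let $\bar y$ be non-constant and related in $B_0$ or $B_1$. By Lemma 1(ii) its support has size at least $k+1$. If $e_\tau(\bar y)=e_{\tau'}(\bar y)$, then $\tau$ and $\tau'$ agree in at least $k+1$ coordinates, so $\tau=\tau'$ by (a).

**Step 2: condition $(\beta)$.** We translate it into (b). Let $S$ be as in $(\beta)$. Every element of $S$ lies in some $\mathrm{im}(e_\tau)$, so $S\subseteq[r]\times U$. Two distinct points of $S$ lie in a common $\mathrm{im}(e_\tau)$, which has one point in each $\{i\}\times U$; so $S$ has at most one point in each $\{i\}\times U$. Hence $S=\{(i,s_i):i\in I\}$ for some $I\subseteq[r]$ and $s\in U^I$. For $i\ne j$ in $I$, some $\tau\in E$ has $\tau_i=s_i$, $\tau_j=s_j$ and agrees with $s$ in at least $k+1$ coordinates of $I$. So the hypotheses of (b) hold, and some $\tau\in E$ agrees with $s$ on $I$; that is, $S\subseteq\mathrm{im}(e_\tau)$.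

**Step 3: conclusion.** We let $n$ grow. By Lemmas 5 and 4, for every $Y$ and all large $n$,
$$|\mu_{B_1}(Y)-\mu_{B_0}(Y)|\le2\sqrt{\frac{2\log|\mathcal C'_n|}{n^{k+1}e^{-C\sqrt{\log n}}}},\qquad C=C(k,r).$$
By (1) the right side tends to $0$ along a subsequence, and the left side does not depend on $n$. So $\mu_{B_0}=\mu_{B_1}$.

**Step 4: the special cases.** We verify (1). If $|\mathcal C'_n|=O(e^{n^{k+\delta}})$ with some $\delta<1$, then $\log|\mathcal C'_n|\le n^{k+\delta}+O(1)$, and
$$\frac{n^{k+\delta}}{n^{k+1}e^{-C\sqrt{\log n}}}=e^{C\sqrt{\log n}-(1-\delta)\log n}\to0$$
for every $C$; the $O(1)$ term divided by $n^{k+1}e^{-C\sqrt{\log n}}$ also tends to $0$. If, for some fixed $\delta>0$, $\log|\mathcal C'_n|\le n^{k+1-\delta}$ for infinitely many $n$, the quotient in (1) is at most $e^{C\sqrt{\log n}-\delta\log n}$ for these $n$. The hypothesis of the question contains the case $\delta=\frac12$, so the answer to the question is yes. $\square$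

## Grids with $k+1$ directions, and Theorem B

If $B_0$ and $B_1$ differ only in a controlled way, condition $(\alpha)$ allows copies to share many points, and a full grid of $|U|^{k+1}$ copies can be used without any loss.

**Lemma 7.** Let $B_0,B_1\in\mathcal A_r$, $r\ge k+1$, and let $X_1,\dots,X_{k+1}\subseteq[r]$ be disjoint and nonempty. Suppose $B_0$ and $B_1$ satisfy the same relations on every tuple whose support misses some $X_l$. If $\liminf_n\log|\mathcal C'_n|/n^{k+1}=0$, then $\mu_{B_0}=\mu_{B_1}$.

*Proof.* For $n\ge r$ let $|U|=\lfloor n/r\rfloor$, fix $o\in U$, let $T=U^{k+1}$, and take $V\supseteq[r]\times U$ with $|V|=n$. Put $e_\tau(i)=(i,\tau_l)$ for $i\in X_l$, and $e_\tau(i)=(i,o)$ for $i\notin\bigcup_lX_l$. So all positions in $X_l$ move together, along direction $l$.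

**Step 1: condition $(\alpha)$.** We use the hypothesis on $B_0,B_1$. If $\tau\ne\tau'$, then $\tau_l\ne\tau'_l$ for some $l$. If $e_\tau(\bar y)=e_{\tau'}(\bar y)$, the support of $\bar y$ misses this $X_l$, so $B_0$ and $B_1$ agree on $\bar y$.

**Step 2: condition $(\beta)$.** We show that pairwise covering already implies covering. Suppose $|S|\ge2$ and any two points of $S$ lie in a common $\mathrm{im}(e_\tau)$. As in the proof of Theorem A, $S=\{(i,s_i):i\in I\}$. If $i,j\in I\cap X_l$ are distinct, a $\tau$ covering both points gives $s_i=\tau_l=s_j$; so $s$ is constant on each $I\cap X_l$. If $i\in I\setminus\bigcup_lX_l$, then $s_i=o$. Let $\tau_l$ be the value of $s$ on $I\cap X_l$, or any element of $U$ if $I\cap X_l=\emptyset$. Then $S\subseteq\mathrm{im}(e_\tau)$.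

**Step 3: conclusion.** Lemmas 5 and 4 apply with $|T|=\lfloor n/r\rfloor^{k+1}\ge(n/2r)^{k+1}$, and the bound (2) tends to $0$ along a subsequence. $\square$

*Proof of Theorem B.* Assume $\liminf_n\log|\mathcal C'_n|/n^{k+1}=0$. By Lemma 3 and Lemma 1(iii), it suffices to treat $r\ge k+1$. Let $B^\emptyset$ be the structure on $[r]$ with no non-constant related tuples (and the forced constant ones). It is an iterated free amalgam of points, so $B^\emptyset\in\mathcal A_r$. We show $\mu_B=\mu_{B^\emptyset}$ for every $B\in\mathcal A_r$, by moving from $B$ to $B^\emptyset$ in steps to which Lemma 7 applies.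

**Step 1: the case $k\in\{1,2\}$.** We disconnect one pair at a time. For $a\ne b$ in $[r]$ let $B^{ab}$ be obtained from $B$ by deleting all relations on tuples containing both $a$ and $b$. It is the free amalgam of $B\setminus a$ and $B\setminus b$ over $B\setminus\{a,b\}$, hence in $\mathcal A$. Doing this successively for all pairs, always starting from the structure just obtained, leads from $B$ to $B^\emptyset$. So it suffices that $\mu_B=\mu_{B^{ab}}$ for every $B\in\mathcal A_r$. Apply Lemma 7 with $X_1=\{a\}$, $X_2=\{b\}$ and, if $k=2$, $X_3=[r]\setminus\{a,b\}$, which is nonempty as $r\ge3$. A tuple on which $B$ and $B^{ab}$ differ contains $a$ and $b$ and is related in $B$. By Lemma 1(ii) its support has size at least $k+1$, so for $k=2$ it contains a third point. Hence it meets all the $X_l$.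

**Step 2: the case of closure under deletion.** We remove the non-singleton supports $W$ one at a time, staying in $\mathcal A_r$ by the closure hypothesis. If two consecutive structures $B_1,B_0$ differ, they differ only on tuples with support exactly $W$, and then $|W|\ge k+1$ by Lemma 1(ii). Apply Lemma 7 with $X_1,\dots,X_{k+1}$ distinct singletons contained in $W$. A tuple whose support misses some $X_l$ does not have support $W$, so $B_0$ and $B_1$ agree on it. After all supports are removed we are at $B^\emptyset$.

**Step 3: sharpness.** We exhibit a non-exchangeable expansion of growth $e^{O(n^{k+1})}$, for any $k\ge1$. Let $\mathcal M$ be the generic $(k+1)$-uniform hypergraph; it is $k$-transitive, in a language of arity $k+1$, and its age has free amalgamation. Let $\mathcal N$ be $\mathcal M$ itself with the relation renamed (a Dirac measure), and $\mathcal C'$ the class of all finite $(k+1)$-uniform hypergraphs, so $|\mathcal C'_n|=2^{\binom n{k+1}}$. The measure is $\mathrm{Aut}(\mathcal M)$-invariant. It is not $S_\infty$-invariant, since some $(k+1)$-sets are edges with probability $1$ and others with probability $0$. $\square$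

The pair-by-pair argument of Step 1 does not continue to $k=3$. There one needs, besides $X_1=\{a\}$ and $X_2=\{b\}$, two disjoint sets $X_3,X_4$ that every related tuple through $a,b$ meets. Let $B$ be the complete $4$-uniform hypergraph on $\{a,b,c,d,e\}$. The edges through $a,b$ are $abcd,abce,abde$, so $X_3$ and $X_4$ would have to meet each of $\{c,d\},\{c,e\},\{d,e\}$. A set meeting all three contains at least two of $c,d,e$, and two disjoint such sets do not fit into $\{c,d,e\}$. In the next section this configuration becomes a counterexample: we build an age in which having three edges on a $(k+2)$-set forces all of them.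

## Closed hypergraphs and their cliques: Theorem C

Let $k\ge3$ and $K=k+1\ge4$. For a set $X$ of $K$-subsets of a finite set, call $X$ *closed* if every $(K+1)$-set $Q$ having at least $3$ of its $K$-subsets in $X$ has all of them in $X$. An intersection of closed sets is closed, so there is a least closed set containing $X$, denoted $\mathrm{cl}(X)$. For example, if $X$ consists of three $K$-subsets of one $(K+1)$-set $Q$, then $\mathrm{cl}(X)$ contains all $K+1$ of the $K$-subsets of $Q$, and it equals this set: a $(K+1)$-set $Q'\ne Q$ shares at most one $K$-subset with $Q$.

Let $\mathcal A$ be the class of finite $K$-uniform hypergraphs with closed edge set; equivalently, every $(K+1)$-set spans $0,1,2$ or $K+1$ edges.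

**Step 1: the structure $\mathcal M$.** We check the hypotheses of Theorem A. $\mathcal A$ is hereditary. For free amalgamation, let $Q$ be a $(K+1)$-set in the free amalgam of $B_1,B_2\in\mathcal A$ over $A$. If $Q$ lies in $B_1$ or in $B_2$, it spans $0,1,2$ or $K+1$ edges. Otherwise it contains $u\in B_1\setminus A$ and $v\in B_2\setminus A$. No edge contains both, so only $Q\setminus u$ and $Q\setminus v$ can be edges, at most two. Hence the amalgam is in $\mathcal A$. Edgeless hypergraphs of all sizes are in $\mathcal A$, so the Fraïssé limit $\mathcal M$ is infinite. It is $k$-transitive because $k=K-1$ points span no relations, and its language consists of one relation of arity $k+1>k$.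

**Step 2: the expansion $\mathcal N$.** We record only the full $(K+1)$-sets. For a $K$-uniform hypergraph $D$ let $\mathcal Q(D)$ be the $(K+1)$-uniform hypergraph of all $(K+1)$-sets all of whose $K$-subsets are edges of $D$; call these sets the *cliques* of $D$. Let $\mathcal C'$ be the class of structures isomorphic to some $\mathcal Q(D)$ with $D\in\mathcal A$. It is hereditary, because $\mathcal Q(D)|_S=\mathcal Q(D|_S)$. Let $\mathcal N=\mathcal Q(\mathcal M)$, a Dirac measure. Its finite substructures $\mathcal Q(\mathcal M|_S)$ are in $\mathcal C'$, and automorphisms of $\mathcal M$ preserve it, so it is an expansion. Both the complete and the empty $K$-uniform hypergraph on $K+1$ points are in $\mathcal A$, so some $(K+1)$-sets are edges of $\mathcal N$ and others are not. Hence the law is not $S_\infty$-invariant, and the expansion is not exchangeable.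

**Step 3: which sets to count.** We bound $|\mathcal C'_n|$ by a number of closed sets. Every member of $\mathcal C'_n$ is $\mathcal Q(D)$ for some $D\in\mathcal A$ on $[n]$. Let $D_0$ be the set of edges of $D$ lying in some clique of $D$. Then $D_0$ is closed: if a $(K+1)$-set $Q$ has at least $3$ of its $K$-subsets in $D_0\subseteq D$, it is a clique of $D$, since $D$ is closed, so all its $K$-subsets are in $D_0$. A clique of $D$ has all its $K$-subsets in $D_0$, and $D_0\subseteq D$, so $\mathcal Q(D)$ is the set of cliques of $D_0$. Therefore $|\mathcal C'_n|$ is at most the number of sets $D_0$ of $K$-subsets of $[n]$ with the property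
$$D_0\text{ is closed, and each member of }D_0\text{ lies in a clique of }D_0. \tag{4}$$

**Claim.** For every $\varepsilon>0$ there is $n_0(\varepsilon)$ such that for $n\ge n_0(\varepsilon)$ every $D_0$ satisfying (4) equals $\mathrm{cl}(G)$ for some $G\subseteq D_0$ with $|G|\le\varepsilon n^K$.

**Step 4: the Claim gives $\log|\mathcal C'_n|=o(n^{k+1})$.** We count the sets $G$. Let $0<\varepsilon\le\frac12$ and $N=n^K$. There are at most $N$ sets of size $K$ in $[n]$, so by the Claim $|\mathcal C'_n|\le\sum_{i\le\varepsilon N}\binom Ni$ for $n\ge n_0(\varepsilon)$. For $i\le\varepsilon N$ we have $\varepsilon^i(1-\varepsilon)^{N-i}\ge\varepsilon^{\varepsilon N}(1-\varepsilon)^{(1-\varepsilon)N}=2^{-H(\varepsilon)N}$, where $H$ is the binary entropy function, because $\varepsilon/(1-\varepsilon)\le1$. Since $1=(\varepsilon+(1-\varepsilon))^N\ge\sum_{i\le\varepsilon N}\binom Ni\varepsilon^i(1-\varepsilon)^{N-i}$, it follows that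
$$|\mathcal C'_n|\le\sum_{i\le\varepsilon N}\binom Ni\le2^{H(\varepsilon)n^K}.$$
As $H(\varepsilon)\to0$ for $\varepsilon\to0$, we get $\log|\mathcal C'_n|=o(n^K)=o(n^{k+1})$. Together with Steps 1 and 2 this is Theorem C. It remains to prove the Claim.

**Step 5: two results used for the Claim.** Call a $(K+1)$-set *rich* in a set $F$ of $K$-subsets of $[n]$ if at least $3$ of its $K$-subsets are in $F$. The first result is the hypergraph removal lemma (Rödl–Skokan 2006; Nagle–Rödl–Schacht 2006; Gowers 2007): for a $K$-uniform hypergraph $H_0$ on $h$ vertices and $\varepsilon'>0$ there is $c_0>0$ such that, for large $n$, every $K$-uniform hypergraph on $n$ vertices with fewer than $c_0n^h$ copies of $H_0$ can be made free of copies of $H_0$ by deleting at most $\varepsilon'n^K$ edges. We apply it with $\varepsilon'=\varepsilon/2$ to the hypergraph $H_0$ with $K+1$ vertices and three edges. It is unique up to isomorphism, since its edges are given by the three vertices they omit. A copy of $H_0$ in $F$ has a rich vertex set, and each rich set carries at most $\binom{K+1}3$ copies. So with $c=c_0/\binom{K+1}3$ we obtain, for $n\ge n_1$: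
$$\text{if }F\text{ has fewer than }cn^{K+1}\text{ rich sets, some }G_1\subseteq F,\ |G_1|\le\tfrac\varepsilon2n^K,\text{ leaves }F\setminus G_1\text{ with no rich sets.} \tag{5}$$
The second result is due to Erdős (1964): for every $t$ and $c'>0$, a $(K+1)$-uniform hypergraph on $n\ge n_2(t,c')$ vertices with at least $c'n^{K+1}$ edges contains the complete $(K+1)$-partite hypergraph with classes of size $t$.

Fix an integer $t\ge2$ with $t\ge2K(K+1)/(3\varepsilon)$. A *transversal* of a family of disjoint sets is a set with exactly one element in each of them and no others.

**Step 6: many rich sets give a large partite pattern.** We show: if $n$ is large and $F$ has at least $cn^{K+1}$ rich sets, there are disjoint $t$-sets $U_1,\dots,U_{K+1}$ such that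
$$\text{for }i=1,2,3,\text{ every transversal of }(U_j)_{j\ne i}\text{ is in }F. \tag{6}$$
For each rich $Q$ choose distinct $w_1,w_2,w_3\in Q$ with $Q\setminus w_i\in F$. Assign the vertices of $[n]$ independently and uniformly at random to parts $W_1,\dots,W_{K+1}$. Call $Q$ *good* if it has one vertex in each part and $w_i\in W_i$ for $i=1,2,3$. At least one of the $(K+1)^{K+1}$ assignments of the vertices of $Q$ makes $Q$ good, so this has probability at least $(K+1)^{-(K+1)}$. Hence some partition has at least $c(K+1)^{-(K+1)}n^{K+1}$ good sets. By Erdős' theorem, for large $n$ the good sets contain a complete $(K+1)$-partite hypergraph with classes of size $t$.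

Let $x,x'$ be two vertices of the same class. They complete the same $K$ other vertices to a good set. The $K$ other vertices occupy $K$ of the parts, one each, so $x$ and $x'$ both lie in the remaining part. Thus each class lies in one part, and different classes lie in different parts, since a good set has one vertex in each part. So we may label the classes $U_j\subseteq W_j$. Every transversal $Q$ of $U_1,\dots,U_{K+1}$ is good, and its chosen vertex $w_i$ is the one in $W_i$, that is, in $U_i$. So $Q\setminus U_i\in F$ for $i=1,2,3$. Every transversal of $(U_j)_{j\ne i}$ is of the form $Q\setminus U_i$, which proves (6).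

**Step 7: greedy generation.** Let $D_0$ satisfy (4). We find a small $X\subseteq D_0$ such that $D_0\setminus\mathrm{cl}(X)$ has few rich sets. Start with $X=\emptyset$, and always let $F=D_0\setminus\mathrm{cl}(X)$. As long as $F$ has at least $cn^{K+1}$ rich sets, take $U_1,\dots,U_{K+1}$ from (6). Call a $K$-set a *partial transversal* if it is a transversal of $K$ of the $U_j$. By (6), every transversal of all the $U_j$ is rich in $F\subseteq D_0$. As $D_0$ is closed, all its $K$-subsets are in $D_0$; so every partial transversal is in $D_0$.

Fix $o_j\in U_j$ for each $j$, and let $Y\subseteq D_0$ be the set of partial transversals containing at least one $o_j$. There are $K+1$ choices for the class that is missed, $K$ choices for the class whose $o_j$ is used, and at most $t^{K-1}$ choices for the remaining vertices, so $|Y|\le(K+1)Kt^{K-1}$. Replace $X$ by $X\cup Y$.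

Every partial transversal $u$ is in $\mathrm{cl}(Y)$. Indeed, let $u$ miss $U_i$. The $(K+1)$-set $u\cup\{o_i\}$ has $K$ other $K$-subsets besides $u$; each is a partial transversal containing $o_i$, hence in $Y$. Since $K\ge3$, closedness puts $u$ in $\mathrm{cl}(Y)$. So the step removes from $F$ the $3t^K$ partial transversals that miss $U_1$, $U_2$ or $U_3$, all of which were in $F$ by (6). Hence there are at most $n^K/(3t^K)$ steps, and at the end
$$|X|\le\frac{n^K}{3t^K}\,K(K+1)t^{K-1}=\frac{K(K+1)}{3t}\,n^K\le\frac\varepsilon2n^K.$$
A step costs of order $t^{K-1}$ generators and captures of order $t^K$ edges, which is why a large $t$ makes $X$ small.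

**Step 8: the rest, by the removal lemma.** We complete $X$ to the set $G$ of the Claim. Now $F=D_0\setminus\mathrm{cl}(X)$ has fewer than $cn^{K+1}$ rich sets. Take $G_1\subseteq F$ from (5) and put $G=X\cup G_1$, so $G\subseteq D_0$ and $|G|\le\varepsilon n^K$. Since $D_0$ is closed, $\mathrm{cl}(G)\subseteq D_0$.

Conversely, let $Q$ be a clique of $D_0$. Its $K+1$ subsets of size $K$ lie in $D_0$, so each lies in $F\setminus G_1$, in $G_1$ or in $\mathrm{cl}(X)$. At most $2$ of them are in $F\setminus G_1$, which has no rich sets. So at least $K+1-2\ge3$ of them are in $\mathrm{cl}(X)\cup G_1\subseteq\mathrm{cl}(G)$; this is where $K\ge4$, that is, $k\ge3$, is used. As $\mathrm{cl}(G)$ is closed, all $K$-subsets of $Q$ are in $\mathrm{cl}(G)$. By (4) every member of $D_0$ lies in a clique of $D_0$, so $D_0\subseteq\mathrm{cl}(G)$. Hence $D_0=\mathrm{cl}(G)$. The required size of $n$ depended only on $\varepsilon$ and $K$, through $n_1$ and $n_2\big(t,c(K+1)^{-(K+1)}\big)$. This proves the Claim, and with it Theorem C. $\square$
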